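# Degeneration at $E_3$ of the pole order spectral sequences of a plane curve

Throughout, $d$ is the degree of a curve and $\mathrm d$ is the exterior derivative.

## 1. Smooth curves, and what a singular point adds

Let $S=\mathbb C[x,y,z]$ and let $C:f=0$ be a reduced plane curve of degree $d\ge 3$ in $\mathbb P^2$. Its global Milnor fiber is the affine surface $F:\ f(x,y,z)=1$ in $\mathbb C^3$, and the monodromy $h:F\to F$ multiplies all coordinates by $\exp(2\pi i/d)$. The cohomology $H^m(F,\mathbb C)$ splits into eigenspaces $H^m(F,\mathbb C)_\lambda$ with $\lambda=\exp(-2\pi i k/d)$, $k\in[1,d]$. For each $k$ there is a purely algebraic spectral sequence which computes this eigenspace together with a filtration on it. The question of this talk is: after how many pages does the computation stop?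

**Koszul complex.** Let $\Omega^j$ be the $S$-module of polynomial $j$-forms on $\mathbb C^3$, graded by $\deg x=\deg y=\deg z=\deg \mathrm dx=\deg \mathrm dy=\deg \mathrm dz=1$, with degree-$q$ part $\Omega^j_q$. The Koszul complex is $K_f^*=(\Omega^*,\mathrm df\wedge)$, and $H^j(K_f^*)_q$ is its cohomology at $\Omega^j_q$, so that
$$H^j(K_f^*)_q=\ker\big(\mathrm df\wedge:\Omega^j_q\to\Omega^{j+1}_{q+d}\big)\big/\ \mathrm df\wedge\Omega^{j-1}_{q-d}.$$

**The twisted differential.** For homogeneous $\omega$ of degree $|\omega|$ put $D_f\omega=\mathrm d\omega-\frac{|\omega|}d\,\mathrm df\wedge\omega$. Formally this is $\mathrm d(\omega f^{-|\omega|/d})$. Indeed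
$$D_f^2\omega=-\tfrac{|\omega|}d\,\mathrm d(\mathrm df\wedge\omega)-\tfrac{|\omega|}d\,\mathrm df\wedge \mathrm d\omega=0,$$
because $\mathrm d(\mathrm df\wedge\omega)=-\mathrm df\wedge\mathrm d\omega$ and $\mathrm df\wedge\mathrm df=0$.

**The spectral sequences.** Fix $k\in[1,d]$ and let $\Omega^\bullet_{(k)}=\bigoplus_{t\ge0}\Omega^\bullet_{td+k}$ with differential $D_f$. We say that a component in $\Omega^j_{td+k}$ has index $t$. The operator $\mathrm d$ keeps the index and $\mathrm df\wedge$ raises it by one. The decreasing pole order filtration is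
$$F^s\Omega^j_{(k)}=\bigoplus_{0\le t\le j-1-s}\Omega^j_{td+k},$$
and $E_r(f)_k$ is its spectral sequence, indexed so that $E_0^{s,t}(f)_k=\Omega^{s+t+1}_{td+k}$. Thus 2-forms sit in total degree $s+t=1$, 3-forms in total degree $2$, and $d_r$ goes from $E_r^{s,t}$ to $E_r^{s+r,t-r+1}$. Writing $Z_r^s=\{x\in F^s: D_fx\in F^{s+r}\}$, we have, in the appropriate form degrees,
$$E_r^{s,t}=Z_r^s\big/\big(Z_{r-1}^{s+1}+D_fZ_{r-1}^{s-r+1}\big).\tag{1}$$

The differential $d_0$ is $-(t+\frac kd)\,\mathrm df\wedge$, with a nonzero coefficient. Hence $E_1^{s,t}(f)_k=H^{s+t+1}(K_f^*)_{td+k}$ for $s+t\ge1$, and $d_1$ is induced by $\mathrm d$. We also quote the convergence statement (A. Dimca, M. Saito): $E_\infty^{s,t}(f)_k=Gr_P^sH^{s+t}(F,\mathbb C)_\lambda$ for $s+t\ge1$, where $P$ is the pole order filtration. Note that $F^3=0$, so only finitely many differentials leave a given spot.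

M. Saito proved that these sequences degenerate at $E_2$ when $C$ has only weighted homogeneous singularities. For arbitrary $C$, the paper of Alexandru Dimca and Gabriel Sticlaru, "Computing the monodromy and pole order filtration on Milnor fiber cohomology of plane curves", arXiv:1609.06818 (2016), contains the following.

**Conjecture.** For any reduced plane curve, $\dim E_3^{2-t,t}(f)_k=\dim E_\infty^{2-t,t}(f)_k$ for any integer $k\in[1,d]$ and any $t=0,1,2$.

Here is the easy case.

**Proposition 1.** If $C$ is smooth, then $E_1^{2-t,t}(f)_k=E_\infty^{2-t,t}(f)_k$ for all $t\ge 0$ and all $k$.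

*Proof.* The polynomials $f_x,f_y,f_z$ have only the origin as a common zero in $\mathbb C^3$, so they form a regular sequence, and $H^2(K_f^*)=0$. Hence every $E_r^{s,t}$ with $s+t=1$, $r\ge1$ is zero. Differentials into total degree 2 start in total degree 1, and differentials out of total degree 2 land in 4-forms, which are zero. $\square$

What changes when $C$ is singular? Now $H^2(K_f^*)\ne0$, and in fact it is nonzero in infinitely many degrees. But not all of it can do harm. Let us record exactly which terms matter.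

**Lemma 1.** Let $C$ be reduced.

1. In total degree $-1$ we have $E_1=0$. In total degree $0$ the only nonzero $E_1$ term is $\mathbb C\,\mathrm df$, for $k=d$, at $t=0$, and it supports no differential.
2. If $E_3^{1-t,t}(f)_k=0$ for all $t\ge2$, then $E_3^{s,t}(f)_k=E_\infty^{s,t}(f)_k$ for all $s,t$. In particular the Conjecture holds for $f$ and $k$.

*Proof.* Since $C$ is reduced, $\mathrm{Sing}\,C$ is finite. So the zero set of the Jacobian ideal $J_f=(f_x,f_y,f_z)$ in $\mathbb C^3$ has dimension at most $1$, $J_f$ has height at least $2$, and its grade is at least $2$ because $S$ is Cohen–Macaulay. Koszul cohomology vanishes below the grade: $H^0(K_f^*)=H^1(K_f^*)=0$.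

(1) Since $\mathrm df\wedge$ is injective on functions, $E_1=0$ in total degree $-1$. In total degree $0$ and $t\ge1$ we get $E_1=H^1(K_f^*)_{td+k}=0$. For $t=0$ nothing enters, so $E_1$ is the kernel of $\mathrm df\wedge$ on $\Omega^1_k$. This kernel is $S_{k-d}\,\mathrm df$ because $H^1(K_f^*)=0$, and $S_{k-d}=0$ unless $k=d$. (The summand $\Omega^0_0$ is not in our complex, so $\mathrm df$ is not killed.) Finally $D_f(\mathrm df)=\mathrm d\,\mathrm df-\mathrm df\wedge \mathrm df=0$, so the class of $\mathrm df$ is in the kernel of every $d_r$.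

(2) Let $r\ge3$. A differential out of total degree $2$ is zero. A differential into $E_r^{2-t,t}$ starts at $E_r^{2-t-r,\,t+r-1}$, of total degree $1$ and second index $t+r-1\ge2$, which is zero by hypothesis. A differential out of total degree $1$ has zero source if $t\ge2$, and lands in second index $t-r+1<0$ if $t\le1$. By (1), nothing comes out of total degrees $0$ and $-1$. So $d_r=0$ for all $r\ge3$. $\square$

The main result is that the hypothesis in Lemma 1(2) always holds, so the Conjecture is true.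

**Theorem 1.** Let $C:f=0$ be any reduced plane curve of degree $d\ge3$ and let $k\in[1,d]$. Then $E_3^{1-t,t}(f)_k=0$ for all $t\ge2$. Consequently $E_3^{2-t,t}(f)_k=E_\infty^{2-t,t}(f)_k$ for all $t\ge0$ (for $t=0,1,2$ this is the Conjecture), and $E_3^{s,t}(f)_k=E_\infty^{s,t}(f)_k$ for all $s,t$.

Two complements are not needed for the Conjecture.

**Theorem 2.** Let $\mu(C),\tau(C)$ be the sums of the Milnor and Tjurina numbers of the singular points of $C$. For every $k$, $\dim E_2^{1-t,t}(f)_k\le\mu(C)-\tau(C)$ for $t\ge2$, and for $t\gg0$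
$$\dim E_2^{1-t,t}(f)_k=\dim E_2^{2-t,t}(f)_k=\mu(C)-\tau(C).$$
Hence if $C$ has a singularity that is not weighted homogeneous, then for every $k$ the sequence does not degenerate at $E_2$. Together with M. Saito's theorem: for any fixed $k$, $E_2=E_\infty$ if and only if all singularities of $C$ are weighted homogeneous.

**Theorem 3.** Let $V:f=0$ be a hypersurface of degree $d\ge2$ in $\mathbb P^n$, $n\ge2$, with at most isolated singularities. Define $\Omega^\bullet_{(k)}$, $D_f$, $F$, $E_r(f)_k$ on $\mathbb C^{n+1}$ by the same formulas. Then $E_{n+1}^{n-1-t,t}(f)_k=0$ for $t\ge n$, and the spectral sequence degenerates at $E_{n+1}$.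

## 2. Three lines in general position, by hand

Take $f=xyz$, $d=3$. Write a 2-form as $\omega=\iota_\theta(\mathrm dx\wedge\mathrm dy\wedge\mathrm dz)$ for a vector field $\theta$. Then $\mathrm df\wedge\omega=\theta(f)\,\mathrm dx\wedge\mathrm dy\wedge\mathrm dz$ and $\mathrm d\omega=\mathrm{div}(\theta)\,\mathrm dx\wedge\mathrm dy\wedge\mathrm dz$. If $\theta(f)=0$, then $\theta_x\,yz+\theta_y\,xz+\theta_z\,xy=0$ forces $x\mid\theta_x$, $y\mid\theta_y$, $z\mid\theta_z$, so
$$\theta=\alpha\, x\partial_x+\beta\, y\partial_y+\gamma\, z\partial_z,\qquad \alpha+\beta+\gamma=0 .$$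
Put $e_1=z\partial_z-y\partial_y$, $e_2=x\partial_x-z\partial_z$, $e_3=y\partial_y-x\partial_x$, so $e_1+e_2+e_3=0$. The submodule $\mathrm df\wedge\Omega^1$ corresponds to the span of $f_y\partial_z-f_z\partial_y=x e_1$, $f_z\partial_x-f_x\partial_z=ye_2$ and $f_x\partial_y-f_y\partial_x=ze_3$. So
$$H^2(K_f^*)=(Se_1+Se_2+Se_3)/(xe_1,ye_2,ze_3).$$
If $\omega$ has degree $q$, then $\alpha,\beta,\gamma$ have degree $m=q-3$. A monomial divisible by two variables, say $x$ and $y$, kills $e_1$ and $e_2$, hence also $e_3$. The power $x^m$ with $m\ge1$ kills only $e_1$ and leaves the single class $x^me_2=-x^me_3$. So for $m\ge1$ the space $H^2(K_f^*)_q$ has dimension $3$, one class for each of the three nodes.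

Now apply $d_1$. The divergence of $x^m e_2=x^m(x\partial_x-z\partial_z)$ is $(m+1)x^m-x^m=m\,x^m$, and $x^m\ne0$ in $H^3(K_f^*)_q\cong(S/(yz,xz,xy))_{m}$. The same holds for $y$ and $z$, and $x^m,y^m,z^m$ are independent there. With $q=3t+k$ we have $m=3(t-1)+k\ge1$ as soon as $t\ge1$, so $d_1$ is injective on $E_1^{1-t,t}$ and $E_2^{1-t,t}(f)_k=0$ for all $t\ge1$.

Two features will return: the group $H^2(K_f^*)_q$ was seen at the singular points, and $d_1$ acted on the class at a node by the number $m=q-d\cdot1$, nonzero when $q$ is large.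

## 3. Local components at a singular point

The aim of this section is to rewrite $\mathrm d$ and $\mathrm df\wedge$ near the singular points. All objects above are unchanged under linear coordinate changes, so we choose coordinates such that no singular point of $C$ lies on $z=0$. On $z\ne0$ put $u=x/z$, $v=y/z$ and $f=z^dg(u,v)$, and write $\zeta=\mathrm dz/z$. Since $\mathrm dx=z(\mathrm du+u\zeta)$ and $\mathrm dy=z(\mathrm dv+v\zeta)$, each $\omega\in\Omega^2_q$ is uniquely
$$\omega=z^q(A+\zeta\wedge B),\tag{2}$$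
with $A$ a 2-form and $B$ a 1-form in $u,v$ with polynomial coefficients. For example $\mathrm dx\wedge\mathrm dy=z^2\big(\mathrm du\wedge\mathrm dv+\zeta\wedge(u\,\mathrm dv-v\,\mathrm du)\big)$. We call $(A,B)$ the local components of $\omega$; at $p\in\mathrm{Sing}\,C$ we look at their germs. The germ of $g$ at $p$ has $g(p)=0$ and an isolated critical point, because $C$ is reduced.

We have $\mathrm df=z^d(\mathrm dg+d\cdot g\,\zeta)$. Since $\mathrm dA=0$ and $\mathrm dg\wedge A=0$ (3-forms in two variables) and $\mathrm d(z^{q-1}\mathrm dz\wedge B)=-z^{q-1}\mathrm dz\wedge\mathrm dB$,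
$$\mathrm d\omega=z^q\,\zeta\wedge(qA-\mathrm dB),\qquad \mathrm df\wedge\omega=z^{q+d}\,\zeta\wedge(d\cdot gA-\mathrm dg\wedge B).\tag{3}$$
For a 1-form $\eta=z^{q-d}(\eta_0+\eta_1\zeta)$, with $\eta_0$ a 1-form and $\eta_1$ a function of $u,v$,
$$\mathrm df\wedge\eta=z^q\big(\mathrm dg\wedge\eta_0+\zeta\wedge(d\cdot g\,\eta_0-\eta_1\mathrm dg)\big).\tag{4}$$

Let $\mathcal O_p$ be the ring of holomorphic germs at $p$, let $\Omega^j_p$ be the germs of holomorphic $j$-forms, and put $\Omega_{g,p}=\Omega^2_p/\mathrm dg\wedge\Omega^1_p$. This is $\mathcal O_p/(g_u,g_v)$ up to the factor $\mathrm du\wedge\mathrm dv$, so its dimension is the Milnor number $\mu_p$. The Tjurina number is $\tau_p=\dim\mathcal O_p/(g,g_u,g_v)$.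

## 4. A class in $H^2(K_f^*)$ is detected at the singular points

**Lemma 2.** Let $\omega\in\Omega^2_q$ with $\mathrm df\wedge\omega=0$ and local components $(A,B)$. If the class of $A$ in $\Omega_{g,p}$ is zero for every $p\in\mathrm{Sing}\,C$, then $\omega\in\mathrm df\wedge\Omega^1_{q-d}$.

*Proof.* Let $H=H^2(K_f^*)$.

**Step 1: near $p$, the class of $\omega$ is killed by a form not vanishing at $p$.** By hypothesis $A=\mathrm dg\wedge\eta_0$ with $\eta_0\in\Omega^1_p$. By (3), $d\cdot gA=\mathrm dg\wedge B$, so $\mathrm dg\wedge(B-d\cdot g\,\eta_0)=0$. Since $g_u,g_v$ is a regular sequence in $\mathcal O_p$, this gives $B=d\cdot g\,\eta_0-\eta_1\mathrm dg$ for some $\eta_1\in\mathcal O_p$. So $(A,B)$ is in the image of the $\mathcal O_p$-linear map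
$$(\eta_0,\eta_1)\mapsto(\mathrm dg\wedge\eta_0,\ d\cdot g\,\eta_0-\eta_1\mathrm dg).\tag{5}$$
The matrix of (5) and the entries of $(A,B)$ lie in the local ring $R_p$ of $\mathbb C[u,v]$ at $p$, and $\mathcal O_p$ is faithfully flat over $R_p$. Hence $(A,B)$ is already in the image over $R_p$. Clearing denominators, there are a polynomial $h_p$ with $h_p(p)\ne0$ and polynomial $\eta_0,\eta_1$ such that $h_p\cdot(A,B)$ is the image of $(\eta_0,\eta_1)$. For $N\gg0$ the form $z^{N+q-d}(\eta_0+\eta_1\zeta)$ is polynomial on $\mathbb C^3$, and $U_p=z^Nh_p(x/z,y/z)$ is a homogeneous polynomial with $U_p(p)\ne0$. Formula (4), with $q+N$ in place of $q$, says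
$$U_p\,\omega=\mathrm df\wedge\big(z^{N+q-d}(\eta_0+\eta_1\zeta)\big),$$
so $U_p[\omega]=0$ in $H$.

**Step 2: a power of $\mathfrak m=(x,y,z)$ kills $[\omega]$.** The partials of $f$ annihilate $H$: contracting with $\partial_x$ gives $f_x\omega=\iota_{\partial_x}(\mathrm df\wedge\omega)+\mathrm df\wedge\iota_{\partial_x}\omega$, which is in $\mathrm df\wedge\Omega^1$ when $\mathrm df\wedge\omega=0$; likewise for $y,z$. The common zeros of $f_x,f_y,f_z$ in $\mathbb P^2$ are exactly the points of $\mathrm{Sing}\,C$, and at each of them $U_p\ne0$. So these homogeneous annihilators of $[\omega]$ have no common zero in $\mathbb P^2$, and by the Nullstellensatz $\mathfrak m^M[\omega]=0$ for some $M$.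

**Step 3: no nonzero element of $H$ is killed by a power of $\mathfrak m$.** Recall that $H^0_{\mathfrak m}(M)$ is the submodule of elements of $M$ killed by a power of $\mathfrak m$, that its derived functors $H^i_{\mathfrak m}$ give long exact sequences, and that $H^i_{\mathfrak m}(S)=0$ for $i<3$, as $\operatorname{depth}S=3$. Let $Z=\ker(\mathrm df\wedge:\Omega^2\to\Omega^3)$ and $B^2=\mathrm df\wedge\Omega^1$. Since $H^0(K_f^*)=H^1(K_f^*)=0$, the sequence $0\to\Omega^0\to\Omega^1\to B^2\to0$ is exact, and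
$$H^1_{\mathfrak m}(\Omega^1)=0\to H^1_{\mathfrak m}(B^2)\to H^2_{\mathfrak m}(\Omega^0)=0$$
gives $H^1_{\mathfrak m}(B^2)=0$. Also $H^0_{\mathfrak m}(Z)=0$, because $Z\subset\Omega^2$ is torsion free. Now $0\to B^2\to Z\to H\to0$ gives $H^0_{\mathfrak m}(H)=0$.

So $[\omega]=0$, i.e. $\omega=\mathrm df\wedge\eta$, and we may keep only the component of $\eta$ of degree $q-d$. $\square$

In other words, the map $[\omega]\mapsto([A])_p$ from $H^2(K_f^*)_q$ to $\bigoplus_p\Omega_{g,p}$ is injective (it is well defined, since $A\in\mathrm dg\wedge\Omega^1_p$ for $\omega\in\mathrm df\wedge\Omega^1$, by (4)). To kill a class it is enough to show $[A]=0$ at each singular point.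

## 5. Weighted homogeneous singularities: one relation suffices

We call the singularity at $p$ weighted homogeneous if there are analytic coordinates $y_1,y_2$ at $p$ and rational weights $w_1,w_2>0$ such that $g$ is a polynomial in $y_1,y_2$ all of whose monomials have weight $1$. The node $y_1y_2$ has weights $\frac12,\frac12$; the cusp $y_1^2+y_2^3$ has weights $\frac12,\frac13$. With the Euler field $E=w_1y_1\partial_{y_1}+w_2y_2\partial_{y_2}$ we have $E(g)=g$. In particular $g\in(g_u,g_v)$.

The Lie derivative $L_E$ multiplies $y_1^{m_1}y_2^{m_2}\mathrm dy_1\wedge\mathrm dy_2$ by its weight $w_1(m_1+1)+w_2(m_2+1)$. It preserves $\mathrm dg\wedge\Omega^1_p$, because $L_E\,\mathrm dg=\mathrm d(E g)=\mathrm dg$, so it acts diagonalizably on $\Omega_{g,p}$. Its eigenvalues there lie in $(0,2)$: they are positive, and since the partials form a regular sequence of weights $1-w_1,1-w_2$, the top weight of the algebra $\mathcal O_p/(g_u,g_v)$ is $(1-2w_1)+(1-2w_2)$, so the top eigenvalue is $2-w_1-w_2<2$.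

**Proposition 2.** If all singularities of $C$ are weighted homogeneous, then $E_2^{1-t,t}(f)_k=0$ for all $t\ge2$ and all $k$. In particular $E_3=E_\infty$.

*Proof.* Let $q=td+k$ and $a=q/d=t+\frac kd>2$. Let $[\omega]\in H^2(K_f^*)_q$ be in the kernel of $d_1$, so $\mathrm df\wedge\omega=0$ and $\mathrm d\omega=\mathrm df\wedge\omega'$ for some $\omega'\in\Omega^2_{q-d}$. Let $(A,B)$, $(A',B')$ be the local components. At $p\in\mathrm{Sing}\,C$, (3) gives
$$d\cdot gA=\mathrm dg\wedge B,\qquad qA-\mathrm dB=d\cdot gA'-\mathrm dg\wedge B'\in\mathrm dg\wedge\Omega^1_p,\tag{6}$$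
the last membership because $g\in(g_u,g_v)$. Contracting $\mathrm dg\wedge A=0$ with $E$ gives $gA=\mathrm dg\wedge\iota_EA$. Comparing with the first equation, $\mathrm dg\wedge(B-d\cdot\iota_EA)=0$, hence $B=d\cdot\iota_EA+\psi\,\mathrm dg$ for some $\psi\in\mathcal O_p$. Since $\mathrm d\iota_EA=L_EA$,
$$qA-\mathrm dB=qA-d\cdot L_EA-\mathrm d\psi\wedge\mathrm dg .$$
With (6) this says $(a-L_E)[A]=0$ in $\Omega_{g,p}$. The eigenvalues of $L_E$ are less than $2<a$, so $[A]=0$. This holds at every $p$, so Lemma 2 gives $[\omega]=0$. So $\ker d_1=0$, hence $E_2^{1-t,t}=E_3^{1-t,t}=0$, and Lemma 1(2) applies. $\square$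

For three lines, $L_E=1$ at each node, and $d(a-L_E)=q-3$ is the factor $m$ of Section 2.

## 6. A germ for which one relation is not enough

The natural plan is to repeat this proof for every $C$. It stops at (6): if $g\notin(g_u,g_v)$, there is no vector field $E$ with $E(g)=g$, and we only get
$$d\cdot gA=\mathrm dg\wedge B,\qquad qA-\mathrm dB\in g\,\Omega^2_p+\mathrm dg\wedge\Omega^1_p .\tag{7}$$
The first equation puts $[A]$ in $\ker(g:\Omega_{g,p}\to\Omega_{g,p})$; the second is an equation in the cokernel $\Omega_{g,p}/g\Omega_{g,p}$. Kernel and cokernel are now different spaces, and "the eigenvalues of $\mathrm dB/d$ as a function of $A$" has no meaning. Moreover, (7) does not imply $[A]=0$, however large $q$ is.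

**Example.** Let $g=u^4+v^5+u^2v^3$ at the origin, with $g_u=4u^3+2uv^3$, $g_v=5v^4+3u^2v^2$, and $J=(g_u,g_v)\subset\mathcal O$. In $\mathcal O/J$ we have $u^3=-\frac12uv^3$ and $v^4=-\frac35u^2v^2$. First,
$$u^4v=-\tfrac12u^2v^4=\tfrac3{10}u^4v^2\ \Rightarrow\ u^4v\,(1-\tfrac3{10}v)=0\ \Rightarrow\ u^4v=0,$$
hence also $u^2v^4=-\frac35u^4v^2=0$ and $v^6=-\frac35u^2v^4=0$ in $\mathcal O/J$.

Next, $u^2v^3\notin J$. Give $u,v$ the weights $\frac14,\frac15$. The two substitutions raise the weight by $\frac1{10}$, so repeating them writes every monomial, modulo $J$, as a multiple of some $u^iv^j$ with $i\le2$, $j\le3$, or of a monomial of arbitrarily high weight, and the latter lies in $J$ since $J$ has finite colength. So these 12 monomials span $\mathcal O/J$. The dimension of $\mathcal O/J$ is the intersection number of $u(4u^2+2v^3)$ and $v^2(5v^2+3u^2)$: the line $u=0$ contributes $4$, the pair $(2u^2+v^3,\,v^2)$ contributes $4$, and the pair $(2u^2+v^3,\,5v^2+3u^2)$, whose tangent cones have no common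 line, contributes $2\cdot2=4$. The total is $12$, so the 12 monomials are a basis and $u^2v^3\notin J$.

Finally,
$$g=\tfrac14u\,g_u+\tfrac15v\,g_v-\tfrac1{10}u^2v^3,\tag{8}$$
so $g\notin J$ and $(g)+J=(u^2v^3)+J$. Take $A=u^2v^3\,\mathrm du\wedge\mathrm dv$, whose class in $\Omega_g$ is nonzero. Applying the two substitutions to $u^4v^6$ and keeping track of the partials,
$$u^4v^6(1-\tfrac3{10}v)=\tfrac14uv^6g_u-\tfrac1{10}u^2v^5g_v .$$
With $e=(1-\frac3{10}v)^{-1}$ and (8) we get $g\,u^2v^3=Pg_u+Rg_v$, where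
$$P=\tfrac14u^3v^3-\tfrac1{40}e\,uv^6,\qquad R=\tfrac15u^2v^4+\tfrac1{100}e\,u^2v^5 .$$
Put $B=d\cdot(P\,\mathrm dv-R\,\mathrm du)$. Then $\mathrm dg\wedge B=d\cdot(Pg_u+Rg_v)\,\mathrm du\wedge\mathrm dv=d\cdot gA$, and $\mathrm dB=d\,(P_u+R_v)\,\mathrm du\wedge\mathrm dv$ with $P_u+R_v\equiv(\frac34+\frac45)u^2v^3$ modulo $(u^2v^4,v^6)\subset J$. So both $A$ and $\mathrm dB$ lie in $g\,\Omega^2+\mathrm dg\wedge\Omega^1$, and (7) holds for every $q$, although $[A]\neq0$ in $\Omega_g$.

Theorem 2 will show that such local solutions are realized by global classes for $t\gg0$. So $E_2^{1-t,t}$ is truly nonzero and we must use one more relation. A cocycle for $E_3$ provides forms $\omega_t,\omega_{t-1},\omega_{t-2}$ with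
$$\mathrm df\wedge\omega_t=0,\qquad \mathrm d\omega_t=c_1\,\mathrm df\wedge\omega_{t-1},\qquad \mathrm d\omega_{t-1}=c_2\,\mathrm df\wedge\omega_{t-2}.$$
The trouble above came from reducing modulo $\mathrm dg\wedge\Omega^1$ too early. The way around it is to work in a larger module, the Brieskorn lattice, in which the passage from $\mathrm dB$ to $\mathrm dg\wedge B$ is an operator $b$. There the three relations combine into a single equation for $[A_0]+b(\cdots)+b^2(\cdots)$, and it is an eigenvalue equation for an operator whose eigenvalues are under control.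

## 7. The Brieskorn lattice and its $V$-filtration

Let $g\in\mathcal O=\mathbb C\{x_1,\dots,x_n\}$, $n\ge2$, $g(0)=0$, with an isolated critical point at $0$. (For curves $n=2$.) Let $\Omega^j_{loc}$ be the germs of holomorphic $j$-forms.

**Definition.** The Brieskorn lattice is $H''=\Omega^n_{loc}/\mathrm dg\wedge\mathrm d\Omega^{n-2}_{loc}$. On it, $\mathsf t$ is multiplication by $g$, and $b[\mathrm d\eta]=[\mathrm dg\wedge\eta]$.

These are well defined. For $\mathsf t$: $g\,\mathrm dg\wedge\mathrm d\xi=\mathrm dg\wedge\mathrm d(g\xi)$. For $b$: every $n$-form is some $\mathrm d\eta$, and if $\mathrm d\eta=\mathrm dg\wedge\mathrm d\xi=-\mathrm d(\mathrm dg\wedge\xi)$, then $\eta=-\mathrm dg\wedge\xi+\mathrm d\chi$ and $\mathrm dg\wedge\eta=\mathrm dg\wedge\mathrm d\chi$, whose class is zero. Clearly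
$$bH''=\mathrm dg\wedge\Omega^{n-1}_{loc}/\mathrm dg\wedge\mathrm d\Omega^{n-2}_{loc},\qquad H''/bH''=\Omega_g:=\Omega^n_{loc}/\mathrm dg\wedge\Omega^{n-1}_{loc},$$
and $\dim\Omega_g=\mu$. So the hypothesis of Lemma 2 reads: $[A]\in bH''_p$ for all $p$.

From $\mathsf t[\mathrm d\eta]=[\mathrm d(g\eta)-\mathrm dg\wedge\eta]$ we get $b\mathsf t[\mathrm d\eta]=\mathsf tb[\mathrm d\eta]-b^2[\mathrm d\eta]$, so $\mathsf tb-b\mathsf t=b^2$, and by induction on $i$
$$\mathsf tb^i=b^i\mathsf t+i\,b^{i+1}.\tag{9}$$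

We recall the following (Brieskorn 1970, Sebastiani 1970, Malgrange 1974; see Hertling, *Frobenius Manifolds and Moduli Spaces for Singularities*, CUP 2002, Ch. 10, where the normalization uses $\mathsf t\partial_{\mathsf t}$ instead of $\partial_{\mathsf t}\mathsf t=\mathsf t\partial_{\mathsf t}+1$ and shifts the indices by one). The operator $b$ is injective on $H''$, and $H''$ is free of rank $\mu$ over the ring $\mathbb C\{\{b\}\}$ of power series $\sum c_ib^i$ for which $\sum c_ib^i/i!$ converges. It is a lattice in the Gauss–Manin system $G=H''[b^{-1}]$, on which $\mathsf t$ and $\partial_{\mathsf t}=b^{-1}$ act. The space $G$ has a decreasing exhaustive filtration by lattices $V^\alpha$, discretely indexed by $\alpha\in\mathbb Q$, such that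
$$bV^\alpha=V^{\alpha+1},\qquad \partial_{\mathsf t}\mathsf t\,V^\alpha\subset V^\alpha,\qquad \partial_{\mathsf t}\mathsf t-\alpha\ \text{ is nilpotent on the finite-dimensional space } Gr_V^\alpha G .$$
Write $V^{>\alpha}=\bigcup_{\beta>\alpha}V^\beta$. Two facts locate $H''$ in this filtration:

- (F1) $H''\subset V^{>0}$ (Malgrange, *Intégrales asymptotiques et monodromie*, Ann. Sci. ENS 7 (1974));
- (F2) $V^{n-1}\subset H''$.

**Example.** For the node $g=x_1x_2$ we have $\mu=1$ and $H''=\mathbb C\{\{b\}\}e$ with $e=[\mathrm dx_1\wedge\mathrm dx_2]$. With $E=\frac12(x_1\partial_1+x_2\partial_2)$, the identities $gA=\mathrm dg\wedge\iota_EA$ and $\mathrm d\iota_EA=L_EA=A$ for $A=\mathrm dx_1\wedge\mathrm dx_2$ give $\mathsf te=be$. By (9), $\partial_{\mathsf t}\mathsf t\,b^ie=b^{-1}(b^i\mathsf t+ib^{i+1})e=(i+1)b^ie$. So $V^\alpha$ is generated by the $b^ie$ with $i\in\mathbb Z$, $i+1\ge\alpha$, and $V^{>0}=V^1=H''$, in accordance with (F1) and (F2).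

*Proof of (F2).* The spectral numbers are the $\alpha$ with $Gr_V^\alpha(H''/bH'')\ne0$, for the filtration by the images of $V^\alpha\cap H''$. It is classical that they all lie in $(0,n)$: this is (F1) together with the symmetry $\alpha\leftrightarrow n-\alpha$ (Varchenko; Scherk–Steenbrink; M. Saito). Since $V^\beta\subset bH''$ for $\beta\gg0$ (both are lattices) and no spectral number is $\ge n$, we get $V^n\cap H''\subset bH''$. Let $x\in V^{n-1}$ and let $j\ge0$ be minimal with $b^jx\in H''$. If $j\ge1$, then $b^jx\in V^{n-1+j}\cap H''\subset V^n\cap H''\subset bH''$, so $b^{j-1}x\in H''$, against minimality. So $j=0$. $\square$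

## 8. Three relations become one eigenvalue equation

The first lemma assembles a chain of relations into one element $\theta\in H''$.

**Lemma 3.** Let $q$ be an integer, $a=q/d$ and $r\ge1$. Let $A_i\in\Omega^n_{loc}$, $B_i\in\Omega^{n-1}_{loc}$ $(0\le i\le r-1)$ and constants $c_1,\dots,c_{r-1}$ satisfy
$$d\cdot gA_0=\mathrm dg\wedge B_0,\qquad (q-id)A_i-\mathrm dB_i=c_{i+1}\big(d\cdot gA_{i+1}-\mathrm dg\wedge B_{i+1}\big)\quad(0\le i\le r-2).\tag{10}$$
Put $\rho_i=c_1\cdots c_i[A_i]$, $\beta_i=\frac1d\,c_1\cdots c_i[\mathrm dB_i]$ in $H''$ and $\theta=\sum_{i=0}^{r-1}b^i\rho_i$. Then $(\mathsf t-ab)\theta\in b^rH''$ and $\theta\equiv[A_0]$ mod $bH''$.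

For curves, by (3), the relations (10) hold for the local components $(A_i,B_i)$ at $p$ of forms $\omega^{(i)}\in\Omega^2_{q-id}$ with $\mathrm df\wedge\omega^{(0)}=0$ and $\mathrm d\omega^{(i)}=c_{i+1}\,\mathrm df\wedge\omega^{(i+1)}$ for $0\le i\le r-2$.

*Proof.* Multiply the first relation of (10) by $\frac1d$ and the others by $\frac1d c_1\cdots c_i$, and use $[\mathrm dg\wedge B_i]=b[\mathrm dB_i]$. We get in $H''$
$$\mathsf t\rho_0=b\beta_0,\qquad \mathsf t\rho_{i+1}=(a-i)\rho_i-\beta_i+b\beta_{i+1}\quad(0\le i\le r-2).\tag{11}$$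
By (9),
$$(\mathsf t-ab)\theta=\sum_{i=0}^{r-1}b^i\mathsf t\rho_i-\sum_{i=0}^{r-1}(a-i)b^{i+1}\rho_i.\tag{12}$$
By (11) the first sum in (12) is
$$b\beta_0+\sum_{i=1}^{r-1}\Big[(a-i+1)b^i\rho_{i-1}-b^i\beta_{i-1}+b^{i+1}\beta_i\Big]=b^r\beta_{r-1}+\sum_{i=0}^{r-2}(a-i)b^{i+1}\rho_i,$$
since the $\beta$-terms telescope. Subtracting the second sum of (12), only $i=r-1$ is left:
$$(\mathsf t-ab)\theta=b^r\big(\beta_{r-1}-(a-r+1)\rho_{r-1}\big)\in b^rH''.$$
The congruence for $\theta$ is clear, as $\rho_0=[A_0]$. $\square$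

Since $b^{-1}(\mathsf t-ab)=\partial_{\mathsf t}\mathsf t-a$, the lemma says that $\theta$ is an eigenvector of $\partial_{\mathsf t}\mathsf t$ for the eigenvalue $a$, up to an error in $b^{r-1}H''$. Such a $\theta$ must lie deep in the $V$-filtration.

**Lemma 4.** Let $a>r-1$, $r\ge1$, and let $\theta\in G$ satisfy $(\mathsf t-ab)\theta\in b^rH''$. Then $\theta\in V^{>r-1}$. In particular, if $r=n+1$ and $a>n$, then $\theta\in bH''$.

*Proof.* Put $Q=\partial_{\mathsf t}\mathsf t-a=b^{-1}(\mathsf t-ab)$. By (F1), $Q\theta\in b^{r-1}H''\subset b^{r-1}V^{>0}=V^{>r-1}$. Suppose $\theta\notin V^{>r-1}$. As $V$ is exhaustive and discretely indexed, there is $\alpha\le r-1$ with $\theta\in V^\alpha\setminus V^{>\alpha}$. On $Gr_V^\alpha G$ the operator $Q$ is $(\alpha-a)$ plus a nilpotent operator, and $\alpha-a\neq 0$ because $\alpha\le r-1<a$. So $Q$ is bijective on $Gr^\alpha_VG$, and $Q\theta\notin V^{>\alpha}$. But $Q\theta\in V^{>r-1}\subset V^{>\alpha}$, a contradiction. If $r=n+1$, then $\theta\in V^{>n}\subset V^n=bV^{n-1}\subset bH''$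 by (F2). $\square$

For $n=2$ this explains why three relations are needed here: $r=3$ is what makes the error $b^{2}H''$ fall into $V^{>2}$, and $V^2=bV^1$ is what (F2) places inside $bH''$.

## 9. Vanishing at $E_3$ and degeneration

*Proof of Theorem 1.* Let $t\ge2$, $s=1-t$, $q=td+k$, $a=q/d=t+\frac kd$. Then $a>2$.

**Step 1: read off the relations from a cocycle.** Let $x\in F^s\Omega^2_{(k)}$ represent an element of $E_3^{s,t}(f)_k$. The components of $F^s\Omega^2_{(k)}$ have index at most $1-s=t$, so $x=\sum_{j=0}^t\omega_j$ with $\omega_j\in\Omega^2_{jd+k}$. We have $D_f\omega_j=\mathrm d\omega_j-(j+\frac kd)\,\mathrm df\wedge\omega_j$, where the first term has index $j$ and the second index $j+1$. The components of $F^{s+3}\Omega^3_{(k)}$ have index at most $2-(s+3)=t-2$. So $D_fx\in F^{s+3}$ says exactly that the components of $D_fx$ of index $t+1$, $t$, $t-1$ vanish: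
$$\mathrm df\wedge\omega_t=0,\qquad \mathrm d\omega_t=(a-1)\,\mathrm df\wedge\omega_{t-1},\qquad \mathrm d\omega_{t-1}=(a-2)\,\mathrm df\wedge\omega_{t-2}.\tag{13}$$
All three forms exist because $t\ge2$. (In words: $\omega_t$ defines a class in $E_1$, it is killed by $d_1$, and then by $d_2$.)

**Step 2: the top component is locally trivial.** Let $p\in\mathrm{Sing}\,C$. Apply Lemma 3 with $n=2$, $r=3$, $\omega^{(i)}=\omega_{t-i}\in\Omega^2_{q-id}$, $c_1=a-1$, $c_2=a-2$. We get $\theta\in H''_p$ with $(\mathsf t-ab)\theta\in b^3H''_p$ and $\theta\equiv[A_0]$ mod $bH''_p$, where $A_0$ is the first local component of $\omega_t$. As $a>2$, Lemma 4 with $n=2$, $r=3$ gives $\theta\in bH''_p$. Hence $[A_0]\in bH''_p$.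

**Step 3: the top component is globally trivial.** Step 2 holds at every singular point, so Lemma 2 gives $\omega_t=\mathrm df\wedge\eta$ with $\eta\in\Omega^1_{q-d}=\Omega^1_{(t-1)d+k}$.

**Step 4: remove it.** The components of $F^s\Omega^1_{(k)}$ have index at most $-s=t-1$, so $\eta\in F^s\subset F^{s-2}$, and $D_f\eta=\mathrm d\eta-(a-1)\,\mathrm df\wedge\eta=\mathrm d\eta-(a-1)\omega_t\in F^s$. Hence $\eta\in Z_2^{s-2}$. Put $x'=x+(a-1)^{-1}D_f\eta$. Its component of index $t$ is $\omega_t-\omega_t=0$, so all its components have index at most $t-1$, that is, $x'\in F^{s+1}$. Also $D_fx'=D_fx\in F^{s+3}$, so $x'\in Z_2^{s+1}$. By (1) with $r=3$, $x=x'-(a-1)^{-1}D_f\eta$ represents $0$ in $E_3^{s,t}(f)_k$.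

So $E_3^{1-t,t}(f)_k=0$ for all $t\ge2$, and Lemma 1(2) gives the remaining assertions, in particular the Conjecture. $\square$

**Corollary 1.** For $t\ge1$ the differential $d_2:E_2^{-t,t+1}(f)_k\to E_2^{2-t,t}(f)_k$ is injective, and
$$\dim Gr_P^{2-t}H^2(F,\mathbb C)_\lambda=\dim E_2^{2-t,t}(f)_k-\dim E_2^{-t,t+1}(f)_k.$$

*Proof.* The source has total degree $1$ and second index $t+1\ge2$. Nothing nonzero maps into it: a $d_2$ into it would start in total degree $0$ and second index $t+2$, where $E_1=0$ by Lemma 1(1). So the kernel of this $d_2$ is $E_3^{-t,t+1}(f)_k=0$. Its cokernel is $E_3^{2-t,t}(f)_k=E_\infty^{2-t,t}(f)_k=Gr_P^{2-t}H^2(F,\mathbb C)_\lambda$. $\square$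

**The bound $t\ge2$ cannot be lowered.** Take $f=x^3+y^3$, $k=1$, $t=1$ and $\omega=xy\,\mathrm dx\wedge\mathrm dy\in\Omega^2_4$. Then $\mathrm df\wedge\omega=0=\mathrm d\omega$, so $D_f\omega=0$. The $\mathrm dx\wedge\mathrm dy$-coefficient of any element of $\mathrm df\wedge\Omega^1$ is in $(x^2,y^2)$, and $xy$ is not, so $[\omega]\ne0$ in $H^2(K_f^*)_4$. Nothing hits it, because for $k=1$ the terms of total degree $0$ vanish. So $E_3^{0,1}(f)_1=E_\infty^{0,1}(f)_1\ne0$.

## 10. The $E_2$ terms and $\mu(C)-\tau(C)$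

We now prove Theorem 2, which says in particular that $E_3$ cannot be replaced by $E_2$ for any curve with a singularity that is not weighted homogeneous. Here $n=2$ throughout. The local counterpart of surviving to $E_2$ is membership in the following space.

**Lemma 5.** For $a\ge2$ put $K_2(a)=\{\theta\in H'':(\mathsf t-ab)\theta\in b^2H''\}$. Then $\dim K_2(a)/(K_2(a)\cap bH'')=\mu-\tau$.

*Proof.* Let $Q=\partial_{\mathsf t}\mathsf t-a$, so $K_2(a)=\{\theta\in H'':Q\theta\in bH''\}$.

**Step 1: reduce to a finite-dimensional count.** If $\theta\in G$ and $Q\theta\in bH''$, then $\theta\in V^{>1}\subset V^1\subset H''$, by Lemma 4 with $r=2$ (note $a>1$) and (F2). So $K_2(a)=\{\theta\in G:Q\theta\in bH''\}$. Choose $\beta>a$ with $\beta\ge3$. Then $V^\beta\subset V^3=b^2V^1\subset b^2H''$ and $QV^\beta\subset V^\beta\subset bH''$. Hence $V^\beta\subset K_2(a)$ and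
$$K_2(a)/V^\beta=\bar Q^{-1}(\bar L),\qquad \bar L=bH''/V^\beta,$$
where $\bar Q$ is induced by $Q$ on $G/V^\beta$. Here $\bar L$ is finite-dimensional, since $bH''\subset V^{>1}$.

**Step 2: $\dim K_2(a)/V^\beta=\dim\bar L$.** The space $G/V^\beta$ is the union of the finite-dimensional $\partial_{\mathsf t}\mathsf t$-stable spaces $V^\gamma/V^\beta$, on which the eigenvalues of $\partial_{\mathsf t}\mathsf t$ lie in $[\gamma,\beta)$, the generalized $\alpha$-eigenspace mapping isomorphically to $Gr_V^\alpha G$. So $G/V^\beta$ is a direct sum of finite-dimensional generalized eigenspaces with eigenvalues $\alpha<\beta$. On those with $\alpha\neq a$ the operator $\bar Q$ is bijective; on the one for $a$, say $C_a$ (possibly $0$), it is nilpotent. So $\ker\bar Q$ and $\operatorname{coker}\bar Q$ have the same finite dimension $\kappa$. For $\gamma<a$ the image of $C_a\cap V^\gamma/V^\beta$ in $V^\gamma/V^a$ is zero, because the eigenvalues there are $<a$. Hence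
$$C_a\subset V^a/V^\beta\subset V^2/V^\beta\subset\bar L,$$
where the last inclusion is $V^2=bV^1\subset bH''$. Since $\operatorname{im}\bar Q$ contains all the other eigenspaces, $\bar L+\operatorname{im}\bar Q=G/V^\beta$, so $\dim\bar L/(\bar L\cap\operatorname{im}\bar Q)=\kappa$. Therefore
$$\dim\bar Q^{-1}(\bar L)=\kappa+\dim(\bar L\cap\operatorname{im}\bar Q)=\kappa+(\dim\bar L-\kappa)=\dim\bar L .$$

**Step 3: subtract the part in $bH''$.** By (9), $Q(bh)=b^{-1}(b\mathsf t+b^2-ab^2)h=\mathsf th+(1-a)bh$. So $K_2(a)\cap bH''=bK_1$ with $K_1=\{h\in H'':\mathsf th\in bH''\}$. We have $K_1\supset bH''$, since $\mathsf tb=b\mathsf t+b^2$, hence $V^\beta\subset b^2H''\subset bK_1$. The dimension of $bH''/bK_1\cong H''/K_1$ is the rank of multiplication by $g$ on $\Omega_g=H''/bH''$. Its cokernel is $\mathcal O/(g,g_u,g_v)$, of dimension $\tau$, so the rank is $\mu-\tau$. Altogether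
$$\dim K_2(a)/bK_1=\dim bH''/V^\beta-\dim bK_1/V^\beta=\dim bH''/bK_1=\mu-\tau.\qquad\square$$

*Proof of Theorem 2.* Let $t\ge2$, $q=td+k$, $a=q/d>2$.

**Step 1: the upper bound.** No nonzero $d_1$ enters $E_1^{1-t,t}$ by Lemma 1(1), so
$$E_2^{1-t,t}(f)_k=\{[\omega]\in H^2(K_f^*)_q:\ \mathrm d\omega\in\mathrm df\wedge\Omega^2_{q-d}\}.$$
Consider
$$\Phi_q:H^2(K_f^*)_q\to\bigoplus_{p}L_p,\qquad[\omega]\mapsto\big([A]\bmod bH''_p\big)_p,\qquad L_p=\ker(g:\Omega_{g,p}\to\Omega_{g,p}).$$
It is well defined: $d\cdot gA=\mathrm dg\wedge B$ by (3), so $[A]\in L_p$, and $A\in\mathrm dg\wedge\Omega^1_p$ for $\omega\in\mathrm df\wedge\Omega^1$ by (4). It is injective by Lemma 2. If $[\omega]\in E_2^{1-t,t}$, so $\mathrm d\omega=\mathrm df\wedge\alpha$, then Lemma 3 with $r=2$, $c_1=1$, $\omega^{(0)}=\omega$, $\omega^{(1)}=\alpha$ gives $\theta\in K_2(a)_p$ with $\theta\equiv[A]$ mod $bH''_p$. So $\Phi_q$ maps $E_2^{1-t,t}$ into $\bigoplus_pK_2(a)_p/(K_2(a)_p\cap bH''_p)$, which has dimension $\mu(C)-\tau(C)$ by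 Lemma 5.

From now on let $t\gg0$.

**Step 2: $H^3(K_f^*)_q$ for large $q$.** We have $H^3(K_f^*)_q\cong M_{q-3}$ with $M=S/J_f$. Since $z$ does not vanish on $\mathrm{Sing}\,C$, the polynomials $f_x,f_y,f_z,z$ have no common zero in $\mathbb P^2$ and $M/zM$ has finite length. So $z:M_m\to M_{m+1}$ is surjective for $m\gg0$; the dimensions of the $M_m$ are then non-increasing, hence eventually constant, and $z$ is bijective for $m\gg0$. So $M_m$ is isomorphic, via $h\mapsto h(u,v,1)$, to the degree-$0$ part of $M[z^{-1}]$, which is $\mathbb C[u,v]$ modulo $f_x(u,v,1)=g_u$, $f_y(u,v,1)=g_v$ and $f_z(u,v,1)=d\cdot g-ug_u-vg_v$ (Euler's formula). This is $\mathbb C[u,v]/(g,g_u,g_v)$, a finite-dimensional algebra with zero set $\mathrm{Sing}\,C$, hence the product of its local rings, which are the $\mathcal O_p/(g,g_u,g_v)$. Since $\mathrm dx\wedge\mathrm dy\wedge\mathrm dz=z^3\,\zeta\wedge\mathrm du\wedge\mathrm dv$, in terms of forms this reads: for $q\gg0$,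
$$H^3(K_f^*)_q\cong\bigoplus_p\Omega^2_p\big/\big(g\,\Omega^2_p+\mathrm dg\wedge\Omega^1_p\big),\qquad z^q\,\zeta\wedge\gamma\mapsto([\gamma])_p,\tag{14}$$
of dimension $\tau(C)$.

**Step 3: $\Phi_q$ is bijective.** In the complex $\Omega^0_{q-2d}\to\Omega^1_{q-d}\to\Omega^2_q\to\Omega^3_{q+d}$ we have $H^0=H^1=0$, so
$$\dim H^2(K_f^*)_q-\dim H^3(K_f^*)_{q+d}=\dim\Omega^2_q-\dim\Omega^3_{q+d}-\dim\Omega^1_{q-d}+\dim\Omega^0_{q-2d}.$$
With $P(m)=\binom m2=\dim S_{m-2}$ and $e=d-1$, the right side for $q\gg0$ is $3P(q)-P(q+e)-3P(q-e)+P(q-2e)$, which is minus a third difference of a quadratic polynomial, hence $0$. So $\dim H^2(K_f^*)_q=\tau(C)$ for $q\gg0$. As $\dim L_p=\dim\operatorname{coker}(g|\Omega_{g,p})=\tau_p$, the injective map $\Phi_q$ is bijective.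

**Step 4: every local solution is global.** For each $p$ take $\theta_p\in K_2(a)_p$, with $(\mathsf t-ab)\theta_p=b^2\kappa_p$, $\kappa_p\in H''_p$, and let $A$ be a 2-form representing $\theta_p$. Choose a 1-form $\xi$ with $[\mathrm d\xi]=a\theta_p+b\kappa_p$. Then
$$[gA]=\mathsf t\theta_p=ab\theta_p+b^2\kappa_p=b[\mathrm d\xi]=[\mathrm dg\wedge\xi]\quad\text{in }H''_p,$$
so $gA-\mathrm dg\wedge\xi=\mathrm dg\wedge\mathrm d\chi$ for some $\chi\in\mathcal O_p$. Replacing $\xi$ by $\xi+\mathrm d\chi$, which does not change $\mathrm d\xi$, we have $gA=\mathrm dg\wedge\xi$. Moreover $[\mathrm d\xi-aA]=b\kappa_p\in bH''_p$, so $\mathrm d\xi-aA\in\mathrm dg\wedge\Omega^1_p$. Put $B=d\cdot\xi$. Then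
$$d\cdot gA=\mathrm dg\wedge B,\qquad qA-\mathrm dB=d\,(aA-\mathrm d\xi)\in\mathrm dg\wedge\Omega^1_p .$$
In particular $[A]\in L_p$. Let $[\omega]\in H^2(K_f^*)_q$ be the class with $\Phi_q[\omega]=([A])_p$, and let $(\tilde A,\tilde B)$ be the local components of $\omega$. The pair $(\tilde A-A,\tilde B-B)$ also satisfies the equation $d\cdot g(\cdot)=\mathrm dg\wedge(\cdot)$, and its first entry is in $\mathrm dg\wedge\Omega^1_p$. By the beginning of Step 1 in the proof of Lemma 2 it has the form $(\mathrm dg\wedge\eta_0,\ d\cdot g\,\eta_0-\eta_1\mathrm dg)$ with $\eta_0\in\Omega^1_p$, $\eta_1\in\mathcal O_p$. For such a pair, "$q\cdot$first entry $-\,\mathrm d($second entry$)$" is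
$$(q-d)\,\mathrm dg\wedge\eta_0-d\cdot g\,\mathrm d\eta_0+\mathrm d\eta_1\wedge\mathrm dg\in g\,\Omega^2_p+\mathrm dg\wedge\Omega^1_p .$$
Hence $q\tilde A-\mathrm d\tilde B\in g\,\Omega^2_p+\mathrm dg\wedge\Omega^1_p$ at every $p$. By (3) and (14), $d_1[\omega]=[\mathrm d\omega]=0$, so $[\omega]\in E_2^{1-t,t}$. Together with Step 1, $\Phi_q$ identifies $E_2^{1-t,t}(f)_k$ with $\bigoplus_pK_2(a)_p/(K_2(a)_p\cap bH''_p)$, and $\dim E_2^{1-t,t}(f)_k=\mu(C)-\tau(C)$.

**Step 5: the term $E_2^{2-t,t}$.** It is the cokernel of $d_1:H^2(K_f^*)_q\to H^3(K_f^*)_q$. Both spaces have dimension $\tau(C)$, and the kernel has dimension $\mu(C)-\tau(C)$, so the cokernel has dimension $\mu(C)-\tau(C)$ too.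

**Step 6: degeneration at $E_2$.** If some singularity of $C$ is not weighted homogeneous, then $\mu(C)>\tau(C)$ by K. Saito (*Quasihomogene isolierte Singularitäten von Hyperflächen*, Invent. Math. 14 (1971)). So for every $k$ and $t\gg0$, $E_2^{1-t,t}(f)_k\ne0$ while $E_3^{1-t,t}(f)_k=0$ by Theorem 1. The converse is M. Saito's theorem quoted in Section 1. $\square$

## 11. Hypersurfaces with isolated singularities

For Theorem 3 we replace $\Omega^2,\Omega^3$ by $\Omega^n,\Omega^{n+1}$ and three relations by $n+1$. The local Lemmas 3 and 4 were proved for every $n$. What remains is to redo localization, the detection lemma and the index count.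

**Step 1: local components.** The partials of $f$ have finitely many common zeros in $\mathbb P^n$, namely $\mathrm{Sing}\,V$. Choose coordinates $y_1,\dots,y_n,z$ on $\mathbb C^{n+1}$ with $\mathrm{Sing}\,V\subset\{z\neq0\}$, and put $x_i=y_i/z$, $f=z^dg(x_1,\dots,x_n)$, $\zeta=\mathrm dz/z$. A form $\omega\in\Omega^n_q$ is uniquely $z^q(A+\zeta\wedge B)$ with $A$ an $n$-form and $B$ an $(n-1)$-form in $x_1,\dots,x_n$. Since $\mathrm dA=0$ and $\mathrm dg\wedge A=0$ ($(n+1)$-forms in $n$ variables), the formulas (3) hold verbatim. For $\eta=z^{q-d}(\eta_0+\zeta\wedge\eta_1)\in\Omega^{n-1}_{q-d}$,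
$$\mathrm df\wedge\eta=z^q\big(\mathrm dg\wedge\eta_0+\zeta\wedge(d\cdot g\,\eta_0-\mathrm dg\wedge\eta_1)\big).\tag{15}$$

**Step 2: detection at the singular points.** We claim: if $\omega\in\Omega^n_q$, $\mathrm df\wedge\omega=0$ and $[A]\in bH''_p$ for every $p\in\mathrm{Sing}\,V$, then $\omega\in\mathrm df\wedge\Omega^{n-1}_{q-d}$. At $p$ write $A=\mathrm dg\wedge\eta_0$. Then $\mathrm dg\wedge(B-d\cdot g\,\eta_0)=0$, and since the $n$ partials of $g$ form a regular sequence, the Koszul complex of $\mathrm dg$ is exact at $(n-1)$-forms; so $B-d\cdot g\,\eta_0=-\mathrm dg\wedge\eta_1$ with $\eta_1$ a germ of an $(n-2)$-form. Thus $(A,B)$ is in the image of $(\eta_0,\eta_1)\mapsto(\mathrm dg\wedge\eta_0,\,d\cdot g\,\eta_0-\mathrm dg\wedge\eta_1)$, a map with polynomial matrix. By faithful flatness of the ring of germs at $p$ over the local ring of $\mathbb C[x_1,\dots,x_n]$ at $p$, this is true with coefficients in the latter. Clearing denominators and multiplying by a high power of $z$, (15) gives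 a homogeneous polynomial $U_p$ with $U_p(p)\ne0$ and $U_p[\omega]=0$ in $H=H^n(K_f^*)$. The partials of $f$ kill $H$ as well (contract with the coordinate fields), and these polynomials have no common zero in $\mathbb P^n$. So a power of the maximal ideal $\mathfrak m$ kills $[\omega]$.

It remains to see that $H^0_{\mathfrak m}(H)=0$. The zero set of the Jacobian ideal in $\mathbb C^{n+1}$ has dimension at most $1$, so its grade is at least $n$ and $H^j(K_f^*)=0$ for $j<n$. Put $B^j=\mathrm df\wedge\Omega^{j-1}$. Then $B^1\cong\Omega^0$, and $0\to B^j\to\Omega^j\to B^{j+1}\to0$ is exact for $1\le j\le n-1$. As $H^i_{\mathfrak m}(\Omega^j)=0$ for $i\le n$, we get injections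
$$H^1_{\mathfrak m}(B^n)\hookrightarrow H^2_{\mathfrak m}(B^{n-1})\hookrightarrow\cdots\hookrightarrow H^n_{\mathfrak m}(B^1)\cong H^n_{\mathfrak m}(\Omega^0)=0 .$$
With $Z=\ker(\mathrm df\wedge:\Omega^n\to\Omega^{n+1})$, which is torsion free, the sequence $0\to B^n\to Z\to H\to0$ gives $H^0_{\mathfrak m}(H)=0$. So $[\omega]=0$, and taking the component of the correct degree proves the claim.

**Step 3: the vanishing.** Let $t\ge n$, $s=n-1-t$, $q=td+k$, $a=t+\frac kd>n$. The components of $F^s\Omega^n_{(k)}$ have index at most $n-1-s=t$, and those of $F^{s+n+1}\Omega^{n+1}_{(k)}$ have index at most $n-(s+n+1)=t-n$. So a representative $x=\sum_{j=0}^t\omega_j$ of an element of $E_{n+1}^{s,t}(f)_k$, with $\omega_j\in\Omega^n_{jd+k}$, satisfies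
$$\mathrm df\wedge\omega_t=0,\qquad \mathrm d\omega_{t-i}=(a-i-1)\,\mathrm df\wedge\omega_{t-i-1}\quad(0\le i\le n-1),$$
from the components of $D_fx$ of index $t+1,t,\dots,t-n+1$; all the forms exist because $t\ge n$. By (3), the local components of $\omega^{(i)}=\omega_{t-i}$, $0\le i\le n$, satisfy (10) with $r=n+1$ and $c_{i+1}=a-i-1$. Lemma 3 gives $\theta\in H''_p$ with $(\mathsf t-ab)\theta\in b^{n+1}H''_p$ and $\theta\equiv[A_0]$ mod $bH''_p$. Since $a>n$, Lemma 4 gives $\theta\in bH''_p$, so $[A_0]\in bH_p''$. By Step 2, $\omega_t=\mathrm df\wedge\eta$ with $\eta\in\Omega^{n-1}_{(t-1)d+k}$. The components of $F^s\Omega^{n-1}_{(k)}$ have index at most $n-2-s=t-1$, so $\eta\in F^s\subset F^{s-n}$, and $D_f\eta=\mathrm d\eta-(a-1)\omega_t\in F^s$; hence $\eta\in Z_n^{s-n}$. The element $x'=x+(a-1)^{-1}D_f\eta$ has no component of index $t$, so $x'\in F^{s+1}$, and $D_fx'=D_fx\in F^{s+n+1}$, so $x'\in Z_n^{s+1}$. By (1) with $r=n+1$, $x$ represents $0$ in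
$$E_{n+1}^{s,t}=Z_{n+1}^s\big/\big(Z_n^{s+1}+D_fZ_n^{s-n}\big).$$
So $E_{n+1}^{n-1-t,t}(f)_k=0$ for $t\ge n$.

**Step 4: degeneration.** Let $r\ge n+1$. A differential $d_r$ out of total degree $n$ is zero, since $\Omega^{n+2}=0$. A differential out of total degree $n-1$ has zero source if $t\ge n$, and lands in second index $t-r+1<0$ if $t<n$. Total degree less than $n-1$ means form degree $j<n$. For $j=0$ the map $\mathrm df\wedge$ is injective, so $E_1=0$. For $1\le j<n$ and $t\ge1$, $E_1=H^j(K_f^*)_{td+k}=0$. For $1\le j<n$ and $t=0$, $E_1$ is the kernel of $\mathrm df\wedge$ on $\Omega^j_k$, which is $\mathrm df\wedge\Omega^{j-1}_{k-d}$; this is zero unless $k=d$ and $j=1$, when it is $\mathbb C\,\mathrm df$, and $D_f(\mathrm df)=0$, so no differential leaves it. Hence $d_r=0$ for all $r\ge n+1$, that is, $E_{n+1}=E_\infty$. This proves Theorem 3. $\square$
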